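# Normal measures and maps onto $[0,1]^{\omega_1}$ in the random model

## Closed sets $A_x$ that contain no set given in advance

We begin with a construction in the Cantor space. Write $m$ for the usual product measure on $2^I$, for any set $I$. For $\sigma\in 2^k$ let $[\sigma]=\{y\in2^\omega:\sigma\subseteq y\}$, a clopen set of measure $2^{-k}$.

**Definition (the sets $A_x$).** Given $x\in2^\omega$, cut $x$ into consecutive blocks $\sigma_0(x),\sigma_1(x),\sigma_2(x),\dots$ of lengths $2,3,4,\dots$, so that $\sigma_n(x)\in2^{n+2}$. Put
$$A_x=2^\omega\setminus\bigcup_{n<\omega}[\sigma_n(x)].$$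

The set $A_x$ is closed, and $m(A_x)\ge1-\sum_n2^{-n-2}=\frac12$. Here are two examples. If $x$ is constantly $0$, the removed cylinders are $[00]\supseteq[000]\supseteq\cdots$, so $A_x=2^\omega\setminus[00]$ has measure $\frac34$. If the blocks are $\sigma_n(x)=1^{n+1}0$, the removed cylinders $[10],[110],[1110],\dots$ are disjoint with total measure $\frac12$, and $A_x=[0]\cup\{111\dots\}$ has measure exactly $\frac12$.

So $A_x$ is never small. On the other hand, for a typical $x$ it does not contain any set that was fixed beforehand.

**Lemma 1.** Let $C\subseteq2^\omega$ be Borel with $m(C)>0$. Then $N_C=\{x\in2^\omega:m(C\setminus A_x)=0\}$ is closed and null, and it depends only on the set $\{\sigma:m(C\cap[\sigma])=0\}$ of finite sequences.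

*Proof.* Since $C\setminus A_x=\bigcup_n(C\cap[\sigma_n(x)])$, we have
$$N_C=\bigcap_n\{x:m(C\cap[\sigma_n(x)])=0\}.$$
The $n$-th set on the right depends only on the finitely many coordinates in the $n$-th block, so it is clopen; hence $N_C$ is closed, and the dependence claim is clear. From $m(C)=\sum_{\sigma\in2^{n+2}}m(C\cap[\sigma])$, where each summand is at most $2^{-n-2}$, at least $2^{n+2}m(C)$ of the $\sigma\in2^{n+2}$ satisfy $m(C\cap[\sigma])>0$. Under $m$ the blocks of $x$ are independent and uniformly distributed. So the $n$-th set has measure at most $1-m(C)<1$, these sets are independent, and their intersection is null. $\square$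

The exceptional null set depends on $C$, and no single $x$ can serve every $C$, because $C=A_x$ is contained in $A_x$. One must choose $x$ after $C$ and random over it. Forcing with a measure algebra provides such an $x$, and it provides many of them.

What the sets $A_x$ are for: they will produce continuous maps onto large cubes from every compact space that carries a certain kind of measure.

## Normal measures, large cubes, and the statements

All spaces are compact Hausdorff. A *measure* on $K$ is a non-zero finite Radon measure on the Borel sets of $K$. It is *supported by* $K$ if $\mu(U)>0$ for every non-empty open $U\subseteq K$.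

**Definition (normal measure).** A Radon measure $\mu$ on $K$ is *normal* if every nowhere dense subset of $K$ is $\mu$-null.

A finite discrete space supports a normal measure for trivial reasons, so we consider only spaces without isolated points. The question comes from Piotr Borodulin-Nadzieja and Grzegorz Plebanek, "Measures on Suslinean spaces", arXiv:1511.04979 (2015): *is it consistent that there is no compact space which supports a normal measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$?* In other words, is it consistent with ZFC that every compact space without isolated points supporting a normal measure maps continuously onto $[0,1]^{\omega_1}$?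

The answer is yes. Let $\mathcal N$ be the ideal of Lebesgue null sets.

**Theorem A.** Let $\theta$ be a regular uncountable cardinal in $V$ with $\mu^\omega<\theta$ for all cardinals $\mu<\theta$ (e.g. $\theta=(2^\omega)^+$; or $\theta=\omega_2$ under CH), and let $\lambda\ge\theta$. Let $P$ be the measure algebra of $2^{\lambda\times\omega}$ and let $G$ be $P$-generic over $V$. In $V[G]$, every compact space $K$ without isolated points that supports a normal measure admits a continuous surjection onto $[0,1]^\theta$, hence onto $[0,1]^{\omega_1}$.

Taking $V\models$ CH and $\theta=\lambda=\omega_2$ answers the question. More generally, $\theta=(2^\omega)^+$ is always allowed: it is a successor cardinal, and $\mu<\theta$ gives $\mu^\omega\le(2^\omega)^\omega=2^\omega<\theta$. So adding at least $(2^\omega)^+$ random reals to any model of ZFC suffices. Since $\theta>2^\omega\ge\omega_1$ always holds (take $\mu=2$ in the hypothesis), the cubes obtained are larger than the question asks for.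

**Corollary.** If $\lambda=\theta$, then $V[G]\models\mathfrak c=\theta$, so in $V[G]$ every such $K$ maps onto $[0,1]^{\mathfrak c}$. In ZFC, $\mathfrak c$ cannot be replaced by $\mathfrak c^+$. Moreover, in $V[G]$, any compact $K$ carrying a non-zero normal measure that vanishes on points (not necessarily of full support) maps onto $[0,1]^{\mathfrak c}$.

**Theorem B.** If $\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$ (e.g. under CH or MA), there is a compact space without isolated points which supports a normal measure and does not map onto $[0,1]^{\omega_1}$.

So the statement in question is independent of ZFC.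

### Which spaces are we talking about?

*The space $2^\omega$ with $m$ is not an example.* Apply Lemma 1 to the countably many sets $C=[\tau]$: for almost every $x$, no cylinder is contained in $A_x$. Such an $A_x$ is closed and nowhere dense with $m(A_x)\ge\frac12$.

*No separable space without isolated points is an example.* Suppose $\mu$ is a normal measure on such a $K$ and $\{d_n:n<\omega\}$ is dense. Points are nowhere dense, hence null. By outer regularity choose open $O_n\ni d_n$ with $\mu(O_n)<2^{-n-2}\mu(K)$. Then $\bigcup_nO_n$ is open and dense of measure at most $\frac12\mu(K)$, and its complement is nowhere dense of positive measure, a contradiction.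

*Stone spaces give examples.* Let $\mathfrak M_\kappa$ be the measure algebra of $2^\kappa$, that is, the Baire subsets of $2^\kappa$ (the $\sigma$-algebra generated by the clopen sets) modulo null sets. Each Baire set is determined by countably many coordinates. Write $\mathfrak M=\mathfrak M_\omega$, which is the Lebesgue measure algebra. For a Boolean algebra $B$, the points of its Stone space are the ultrafilters on $B$, and the sets $\hat b=\{x:b\in x\}$ for $b\in B$ are exactly the clopen sets and form a base.

**Lemma 2.** Let $B$ be a subalgebra of $\mathfrak M$ that is dense (every non-zero element of $\mathfrak M$ contains a non-zero element of $B$), and let $K$ be the Stone space of $B$. Then $K$ has no isolated points and supports a normal measure.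

*Proof.* An isolated point of $K$ would give an atom of $B$. But if $0\ne b\in B$, split $b$ in $\mathfrak M$ into non-zero $b',b''$ and take $0\ne c\le b'$ with $c\in B$; then $0\ne c\lneq b$. So $B$ is atomless. Let $\mu$ be the Radon measure on $K$ with $\mu(\hat b)=m(b)$ for $b\in B$. A non-empty open set contains some $\hat b$ with $b\ne0$, so $\mu$ is strictly positive.

Let $Z\subseteq K$ be closed and nowhere dense. For each non-zero $c\in B$ the open set $\hat c\setminus Z$ is non-empty, so it contains some $\hat b$ with $b\neq 0$. Thus $\{b\in B\setminus\{0\}:\hat b\cap Z=\emptyset\}$ is dense in $B$, hence in $\mathfrak M$. Let $(b_n)$ be a maximal antichain of such elements. It is countable, and its supremum in $\mathfrak M$ is $1$, because otherwise the complement of the supremum would contain another such element. So $\sum_n\mu(\hat b_n)=\sum_n m(b_n)=1=\mu(K)$. The $\hat b_n$ are disjoint from each other and from $Z$; hence $\mu(Z)=0$. Every nowhere dense set has a nowhere dense closure, so $\mu$ is normal. $\square$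

### Which cubes come for free?

*Countable cubes.* Every non-empty compact $K$ without isolated points maps onto $[0,1]^\omega$. Indeed, each non-empty open set contains two points, so it contains the closures of two non-empty open sets whose closures are disjoint. Iterating gives non-empty open sets $U_\sigma$ ($\sigma\in2^{<\omega}$) with $\overline{U_{\sigma0}},\overline{U_{\sigma1}}$ disjoint subsets of $U_\sigma$. The closed set $L=\bigcap_n\bigcup_{\sigma\in2^n}\overline{U_\sigma}$ maps onto $2^\omega$ in the obvious way, $2^\omega$ maps onto $[0,1]^\omega$, and Tietze's theorem, applied to each coordinate, extends the map to $K$. So $\omega_1$ is the first exponent at which there is something to ask.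

*Stone spaces of large algebras.* If $\kappa\ge\omega_1$, the Stone space of $\mathfrak M_\kappa$ maps onto $2^\kappa$: send an ultrafilter $x$ to the point $t$ with $t(\xi)=1$ iff $[\{z:z(\xi)=1\}]\in x$. This map is continuous. It is onto because finite intersections of cylinders around a given $t$ have positive measure, so the classes of these cylinders extend to an ultrafilter. Since $2^\kappa\cong(2^\omega)^\kappa$ maps onto $[0,1]^\kappa$, this space causes no difficulty.

The difficulty is therefore with algebras such as $\mathfrak M$ and its dense subalgebras, and with spaces that are not Stone spaces of complete algebras at all.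

### Independent pairs

**Definition (independent pairs).** Closed sets $F_\alpha$ and open sets $U_\alpha$ with $F_\alpha\subseteq U_\alpha\subseteq K$ ($\alpha\in J$) form an *independent family of pairs* if for all disjoint finite $s,s'\subseteq J$
$$\bigcap_{\alpha\in s}F_\alpha\cap\bigcap_{\beta\in s'}(K\setminus U_\beta)\ne\emptyset .$$

For example, in $K=2^J$ the clopen sets $F_\alpha=U_\alpha=\{x:x(\alpha)=1\}$ form such a family.

**Lemma 3.** If $K$ has an independent family of pairs indexed by a set $J$ of infinite cardinality $\theta$, then $K$ maps continuously onto $[0,1]^\theta$.

*Proof.* By Urysohn's lemma let $g_\alpha:K\to[0,1]$ be continuous, equal to $1$ on $F_\alpha$ and to $0$ on $K\setminus U_\alpha$. Let $g=(g_\alpha)_{\alpha\in J}:K\to[0,1]^J$. Given $\varepsilon\in\{0,1\}^J$ and a finite set of coordinates, independence gives a point of $g(K)$ that agrees with $\varepsilon$ on these coordinates. As $g(K)$ is closed, $\{0,1\}^J\subseteq g(K)$. The closed set $L=g^{-1}(\{0,1\}^J)$ is mapped by $g$ onto $\{0,1\}^J\cong(2^\omega)^\theta$, and $2^\omega$ maps onto $[0,1]$. So $L$ maps onto $[0,1]^\theta$. Extend each coordinate to $K$ by Tietze's theorem. $\square$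

## Stochastic independence does not survive shrinking

Where does normality help in finding pairs? It lets us place a pair inside any prescribed set of positive measure.

**Lemma 4.** Let $\mu$ be a normal measure on $K$ and let $E\subseteq K$ be Borel with $\mu(E)>0$. There are a compact $F$ and an open $U$ with $F\subseteq U\subseteq E$ and $\mu(F)>0$.

*Proof.* Choose a compact $E'\subseteq E$ with $\mu(E')>0$. The boundary of the closed set $E'$ is closed and nowhere dense, hence null. So $U=\operatorname{int}E'$ has the same measure as $E'$. Choose a compact $F\subseteq U$ with $\mu(F)>0$. $\square$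

A natural first attempt is this: take sets $E_\alpha$ whose classes $a_\alpha$ in the measure algebra of $\mu$ are stochastically independent, apply Lemma 4 to each of them, and hope that the pairs $(F_\alpha,U_\alpha)$ are independent. With $f_\alpha=[F_\alpha]$ and $u_\alpha=[U_\alpha]$ we get
$$0\ne f_\alpha\le u_\alpha\le a_\alpha,$$
and it would be enough to prove $\bigwedge_{\alpha\in s}f_\alpha\wedge\bigwedge_{\beta\in s'}(1-u_\beta)\ne0$ for all disjoint finite $s,s'$. But we have no control over where the shrunken elements lie. In the Stone space of $\mathfrak M$ let $a_i=[\{x:x(i)=1\}]$ for $i=0,1$. Lemma 4 may return the clopen sets belonging to $f_0=u_0=a_0\wedge a_1$ and $f_1=u_1=a_1$. Then $f_0\wedge(1-u_1)=0$, although $a_0$ and $a_1$ were independent.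

Adding the negative conditions one at a time, we see two separate requirements.

* *Positive part:* $\bigwedge_{\alpha\in s}f_\alpha\ne0$ for finite $s$.
* *Negative part:* if $d\ne0$ is a finite meet of elements $f_\alpha$ and $1-u_\gamma$ with indices different from $\beta$, then $d\not\le u_\beta$.

For the negative part it is enough that $d\not\le a_\beta$. This is where stochastic independence of the $a_\alpha$ stops being useful: $d$ is an essentially arbitrary non-zero element, since it comes from shrunken sets. We need $a_\beta$ to contain no non-zero element that is *given without reference to $\beta$*, and Lemma 1 says exactly that about $A_x$ when $x$ is random over the code of $d$. So we let $a_\beta$ be the class of $A_{r_\beta}$, with $r_\beta$ the $\beta$-th random real. Two problems remain. The element $f_\alpha$ is chosen in the final model, so its code may involve $r_\beta$; this will be handled by a $\Delta$-system. And the positive part is not automatic even for the sets $A_x$ themselves: if the first blocks $\sigma_0(x_1),\dots,\sigma_0(x_4)$ are the four elements of $2^2$, then $A_{x_1}\cap\dots\cap A_{x_4}=\emptyset$. It will be handled by a small set of reals that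 meets every Borel set of positive measure.

## What the random reals provide

Let $\theta,\lambda,P,G$ be as in Theorem A and let $X=2^{\lambda\times\omega}$. The conditions in $P$ are the non-zero classes $[Z]$ of Baire sets $Z\subseteq X$. With $0$ added, $P$ is a complete Boolean algebra, and it is ccc. So cardinals and the regularity of cardinals are preserved, and every function $h:X_0\to Y_0$ in $V[G]$ with $X_0,Y_0\in V$ is covered by some $c:X_0\to[Y_0]^{\le\omega}$ in $V$, meaning $h(x)\in c(x)$ for all $x$.

*Codes and absoluteness.* A Baire set $Z\in V$ is determined by $S\times\omega$ for some $S\subseteq\lambda$ countable in $V$, so it has a Borel code. $Z^*$ denotes the set with the same code in $V[G]$, and similarly $\psi^*$ for Borel functions. If $D\in V$ is countable in $V$, we code Borel subsets of $2^D$ by reals through a fixed bijection $\omega\to D$ from $V$. By Shoenfield's theorem, $\Sigma^1_2$ and $\Pi^1_2$ statements with real parameters are absolute between the models considered below, which all have the same ordinals. For a Borel set $B_c$ with code $c$ and a rational $q$, the statement $m(B_c)>q$ is $\Sigma^1_2$ (there is a closed $H\subseteq B_c$ with $m(H)>q$).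 So is $m(B_c)\le q$ (for each rational $\varepsilon>0$ there is an open $O\supseteq B_c$ with $m(O)\le q+\varepsilon$). So $m(B_c)>q$ is $\Delta^1_2$, and the measure of a coded set is absolute. Inclusion between coded sets is $\Pi^1_1$, hence absolute. And if $C=\{x:m(\Delta_x)>0\}$ holds in one model for coded Borel sets $C$ and $\Delta$, the codes satisfy it in $V[G]$ too, since "for all $x$: $x\in C$ iff $m(\Delta_x)>0$" is $\Pi^1_2$.

Define $r\in X\cap V[G]$ by $r(\alpha,n)=1$ iff $[\{z:z(\alpha,n)=1\}]\in G$. Write $r_\alpha=r(\alpha,\cdot)\in2^\omega$ and $r{\restriction}S=r{\restriction}(S\times\omega)$.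

**Lemma 5.** For Baire $Z\in V$: $[Z]\in G$ iff $r\in Z^*$. In particular $r\notin Z^*$ for null $Z\in V$.

*Proof.* For sets $\{z:z(\alpha,n)=1\}$ this is the definition of $r$. The class of all $Z$ with the property is closed under complements because $G$ is an ultrafilter. It is closed under countable unions taken in $V$, because $[\bigcup_nZ_n]=\sup_n[Z_n]$ and, by genericity, this supremum is in $G$ iff some $[Z_n]$ is. So it contains all Baire sets. $\square$

For $S\in V$ countable in $V$, let $P_S\subseteq P$ consist of the classes of Baire sets determined by $S\times\omega$. It is closed under countable suprema, and by the ccc under all suprema, so it is a complete regular subalgebra and $G\cap P_S$ is $P_S$-generic over $V$. By Lemma 5, $G\cap P_S$ and $r{\restriction}S$ can be computed from each other over $V$, so $V[G\cap P_S]=V[r{\restriction}S]$.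

**Lemma 6.** (a) If $h:\theta\times\omega\to2$ is in $V[G]$, there is in $V$ a sequence $(S_\alpha)_{\alpha<\theta}$ of countable subsets of $\lambda$ with $h(\alpha,\cdot)\in V[r{\restriction}S_\alpha]$ for all $\alpha$. In particular every real of $V[G]$ lies in $V[r{\restriction}S]$ for some countable $S\in V$. (b) If $S\in V$ is countable, each real of $V[r{\restriction}S]$ is $\psi^*(r{\restriction}S)$ for some Borel $\psi:2^{S\times\omega}\to2^\omega$ in $V$.

*Proof.* (a) Let $\dot h$ be a name for $h$, forced to be such a function. In $V$ choose Baire sets $Z_{\alpha,n}$ with $[\![\dot h(\alpha,n)=1]\!]=[Z_{\alpha,n}]$, and let $S_\alpha$ be countable such that all $Z_{\alpha,n}$ ($n<\omega$) are determined by $S_\alpha\times\omega$. By Lemma 5, $h(\alpha,n)=1$ iff $r\in Z_{\alpha,n}^*$, and this can be decided from $r{\restriction}S_\alpha$ and the sequence $(Z_{\alpha,n})_n\in V$.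

(b) Apply the same argument to $P_S$: a real $y\in V[G\cap P_S]$ satisfies $y(n)=1$ iff $r{\restriction}S\in B_n^*$ for a sequence $(B_n)\in V$ of Borel subsets of $2^{S\times\omega}$. Let $\psi(z)(n)=1$ iff $z\in B_n$. $\square$

**Lemma 7.** If $S\in V$ is a countable subset of $\lambda$, $\alpha\in\lambda\setminus S$, and $N\subseteq2^\omega$ is a null Borel set coded in $V[r{\restriction}S]$, then $r_\alpha\notin N$.

*Proof.* For $c\subseteq\omega\times2^{<\omega}$ (coded as a real) put $\mathcal G_c=\bigcap_n\bigcup\{[\sigma]:(n,\sigma)\in c\}$. Every $G_\delta$ set is some $\mathcal G_c$, and $c\mapsto m(\mathcal G_c)$ is Borel. In $V[r{\restriction}S]$ the null set coded there is contained in a null $\mathcal G_c$; by absoluteness, $N\subseteq\mathcal G_c$ and $m(\mathcal G_c)=0$ in $V[G]$. By Lemma 6(b), $c=\psi^*(r{\restriction}S)$ with $\psi\in V$ Borel. In $V$ let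
$$Z=\{z\in X:\ m(\mathcal G_{\psi(z\restriction S)})=0\ \text{ and }\ z(\alpha,\cdot)\in\mathcal G_{\psi(z\restriction S)}\}.$$
It is a Baire set. Since $\alpha\notin S$, for each fixed $z{\restriction}S$ the possible values of $z(\alpha,\cdot)$ form a null set, so $Z$ is null by Fubini's theorem. By Lemma 5, $r\notin Z^*$. By absoluteness of the definition of $Z$, and since $m(\mathcal G_c)=0$, this says $r_\alpha\notin\mathcal G_c\supseteq N$. $\square$

In particular, the $r_\alpha$ are pairwise distinct: apply Lemma 7 with $S=\{\beta\}$ and $N=\{r_\beta\}$.

**Lemma 8.** In $V[G]$ there is $T\subseteq2^\omega$ with $|T|=\omega_1$ that meets every Borel set of positive measure.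

*Proof.* Let $T$ be the set of all finite modifications of the reals $r_\alpha$, $\alpha<\omega_1$. As these $r_\alpha$ are distinct, $|T|=\omega_1$. Let $E$ be Borel with $m(E)>0$; by Lemma 6(a) its code lies in $V[r{\restriction}S]$ for some countable $S\in V$. The set $E'$ of all finite modifications of points of $E$ is a countable union of translates of $E$, so it is Borel and coded in $V[r{\restriction}S]$. By the 0–1 law $m(E')=1$. Pick $\alpha\in\omega_1\setminus S$. Lemma 7, applied to $2^\omega\setminus E'$, gives $r_\alpha\in E'$. So some finite modification of $r_\alpha$ lies in $E$. $\square$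

**Lemma 9.** If $C\subseteq2^\omega$ is Borel, $m(C)>0$, $C$ is coded in $V[r{\restriction}S]$ with $S\in V$ countable, and $\alpha\in\lambda\setminus S$, then $m(C\setminus A_{r_\alpha})>0$.

*Proof.* By Lemma 1 the set $N_C$ is closed and null, and it is determined by $\{\sigma:m(C\cap[\sigma])=0\}$. Measures of coded sets are absolute, so this set of finite sequences belongs to $V[r{\restriction}S]$, and $N_C$ is coded there. By Lemma 7, $r_\alpha\notin N_C$. $\square$

## The Stone space of $\mathfrak M$ in $V[G]$

Before the general proof, consider in $V[G]$ the case where $K$ is the Stone space of $\mathfrak M=\mathfrak M_\omega$. Here no shrinking is needed: we may take $F_\alpha=U_\alpha$ to be the clopen set given by $a_\alpha=[A_{r_\alpha}]$.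

For the positive part recall the Lebesgue density theorem for cylinders: for Borel $E\subseteq2^\omega$, almost every $t\in E$ is a *density point* of $E$, that is, $m(E\cap[t|n])/m([t|n])\to1$, where $t|n$ is the restriction of $t$ to its first $n$ coordinates. By Lemma 8 each $A_{r_\alpha}$ has a density point $t_\alpha\in T$. Since $|T|=\omega_1<\theta$ and $\theta$ is regular, there are $J\subseteq\theta$ with $|J|=\theta$ and one $t$ with $t_\alpha=t$ for all $\alpha\in J$. If $s\subseteq J$ is finite and non-empty, choose $n$ such that each $A_{r_\alpha}$, $\alpha\in s$, fills more than a fraction $1-\frac1{|s|+1}$ of $[t|n]$. The complements then cover less than $\frac{|s|}{|s|+1}$ of $[t|n]$, so $\bigwedge_{\alpha\in s}a_\alpha\ne0$.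

For the negative part, let $d\ne0$ be a finite meet of elements $a_\alpha$ and $1-a_\gamma$ with indices in a finite set $I\not\ni\beta$. Then $d$ is represented by a Borel set coded in $V[r{\restriction}I]$, so by Lemma 9 it is not contained in $A_{r_\beta}$ modulo null sets: $d\wedge(1-a_\beta)\ne0$. By induction the pairs are independent for indices in $J$, and Lemma 3 gives a surjection onto $[0,1]^\theta$.

For general $K$ three things change. The elements $f_\alpha\le u_\alpha$ are only below $a_\alpha$; they depend on reals $r_\gamma$ other than $r_\alpha$; and they live in $\mathfrak M_\kappa$, on coordinates outside $\omega$ that vary with $\alpha$.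

## Proof of Theorem A

Work in $V[G]$ unless we say otherwise. Let $K$ be compact without isolated points, with a strictly positive normal measure $\mu$.

**Step 1. Pairs inside copies of the sets $A_{r_\alpha}$.** *This step transports the sets $A_{r_\alpha}$ into $K$ and shrinks them to pairs.*

Points of $K$ are nowhere dense, hence $\mu$-null. We claim that $\mu$ is atomless. Suppose $A$ is an atom. Each point $x$ has an open neighborhood $O_x$ with $\mu(O_x)<\mu(A)$, so $\mu(O_x\cap A)=0$. A compact subset of $A$ of positive measure is covered by finitely many $O_x$, so it is null, a contradiction. Let $\mathfrak A$ be the measure algebra of $\mu$. By Maharam's theorem there are $e\in\mathfrak A\setminus\{0\}$, an infinite cardinal $\kappa$, and an isomorphism $\varphi$, measure-preserving up to a constant factor, from $\mathfrak M_\kappa$ onto the principal ideal $\mathfrak A_e$.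

Write $2^\kappa=2^\omega\times2^{\kappa\setminus\omega}$. For $\alpha<\theta$ put
$$\hat A_\alpha=[A_{r_\alpha}\times2^{\kappa\setminus\omega}]\in\mathfrak M_\kappa\setminus\{0\},$$
let $E_\alpha\subseteq K$ be Borel with $[E_\alpha]=\varphi(\hat A_\alpha)$, and let $F_\alpha\subseteq U_\alpha\subseteq E_\alpha$ be as in Lemma 4. With $f_\alpha=\varphi^{-1}[F_\alpha]$ and $u_\alpha=\varphi^{-1}[U_\alpha]$,
$$0\ne f_\alpha\le u_\alpha\le\hat A_\alpha .\tag{1}$$

**Main Claim.** There is $J\subseteq\theta$, $|J|=\theta$, such that for all disjoint finite $s,s'\subseteq J$:
$$\bigwedge_{\alpha\in s}f_\alpha\wedge\bigwedge_{\beta\in s'}(1-u_\beta)\ne0\quad\text{in }\mathfrak M_\kappa.$$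

The Main Claim proves Theorem A. Applying $\varphi$, we see that $\bigcap_{\alpha\in s}F_\alpha\cap\bigcap_{\beta\in s'}(K\setminus U_\beta)$ has positive measure, so it is non-empty. Thus the pairs $(F_\alpha,U_\alpha)$, $\alpha\in J$, are independent, and by Lemma 3 $K$ maps onto $[0,1]^\theta$, hence by projection onto $[0,1]^{\omega_1}$. The remaining steps prove the Main Claim.

**Step 2. Countable supports in $V$.** *This step attaches to each $\alpha$ two countable sets, chosen in $V$: a set $D_\alpha$ of coordinates in $\kappa$, and a set $S_\alpha$ of random reals needed for the codes.*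

Each $f_\alpha$ and $u_\alpha$ is represented by a Baire subset of $2^\kappa$ determined by countably many coordinates. A function $\theta\times\omega\to\kappa$ in $V[G]$ enumerating these coordinates is covered by a function $\theta\times\omega\to[\kappa]^{\le\omega}$ in $V$. Taking unions over $n<\omega$ and adding $\omega$, we get a sequence $(D_\alpha)_{\alpha<\theta}\in V$ of sets, countable in $V$, with $\omega\subseteq D_\alpha\subseteq\kappa$, such that $f_\alpha,u_\alpha$ are represented by $P_\alpha\times2^{\kappa\setminus D_\alpha}$ and $O_\alpha\times2^{\kappa\setminus D_\alpha}$ with Borel $P_\alpha,O_\alpha\subseteq2^{D_\alpha}$.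

Fix in $V$ bijections $j_\alpha:\omega\to D_\alpha$. Through $j_\alpha$ the pair $(P_\alpha,O_\alpha)$ is coded by a real, and the sequence of these reals is a function $\theta\times\omega\to2$ in $V[G]$. By Lemma 6(a) there is in $V$ a sequence $(S_\alpha)_{\alpha<\theta}$ of countable subsets of $\lambda$ such that the codes of $P_\alpha,O_\alpha$ lie in $V[r{\restriction}S_\alpha]$. Enlarging $S_\alpha$, we assume $\alpha\in S_\alpha$.

**Step 3. Thinning with a $\Delta$-system in $V$.** *This step makes the supports overlap only in a fixed countable set, so that no code involves the random real of another index.*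

Recall the $\Delta$-system lemma: if $\theta$ is regular uncountable and $\mu^\omega<\theta$ for all cardinals $\mu<\theta$, then any family of $\theta$ distinct countable sets contains a subfamily of size $\theta$ in which any two distinct members have the same intersection. Work in $V$ and consider the sets $(S_\alpha\times\{0\})\cup(D_\alpha\times\{1\})$, $\alpha<\theta$. Because $\alpha\in S_\alpha$, each of these sets occurs for at most countably many $\alpha$; so we can choose $\theta$ indices with distinct sets and apply the lemma. We get $J_1\subseteq\theta$ with $|J_1|=\theta$ and countable $R,Q$ with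
$$S_\alpha\cap S_\beta=R,\qquad D_\alpha\cap D_\beta=Q\qquad\text{for distinct }\alpha,\beta\in J_1.$$
Removing countably many indices, assume $J_1\cap R=\emptyset$. Thinning again, assume that $|D_\alpha\setminus Q|=N\le\omega$ is constant for $\alpha\in J_1$, and fix in $V$ bijections $e_\alpha:N\to D_\alpha\setminus Q$. We have $\omega\subseteq Q$, and
$$\alpha\notin S_\beta\quad\text{for distinct }\alpha,\beta\in J_1,\tag{2}$$
since otherwise $\alpha\in S_\alpha\cap S_\beta=R$.

**Step 4. The positive part.** *This step finds $J\subseteq J_1$ of size $\theta$ such that finite meets of the $f_\alpha$, $\alpha\in J$, are non-zero, by giving $\theta$ many of them a common density point.*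

Work in $V[G]$ again. Let $Y=2^{Q\sqcup N}$, and identify $Y$ with $2^\omega$ by enumerating the countably infinite set $Q\sqcup N$ (disjoint union). For $t\in Y$ let $[t|n]$ be the cylinder fixing the values of $t$ at the first $n$ coordinates; these consist of finite sets $Q_n\subseteq Q$ and $N_n\subseteq N$. For $\alpha\in J_1$ the bijection $\mathrm{id}_Q\sqcup e_\alpha:Q\sqcup N\to D_\alpha$ identifies $2^{D_\alpha}$ with $Y$. Let $P'_\alpha\subseteq Y$ be the copy of $P_\alpha$; it has positive measure because $f_\alpha\ne0$. By the density theorem almost all points of $P'_\alpha$ are density points of $P'_\alpha$ with respect to the cylinders $[t|n]$. By Lemma 8, transferred to $Y$, there is a density point $t_\alpha\in T$. As $|T|=\omega_1<\theta$ and $\theta$ is regular, there are $J\subseteq J_1$, $|J|=\theta$, and $t$ with $t_\alpha=t$ for all $\alpha\in J$.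

Let $s\subseteq J$ be finite and non-empty. Choose $n$ with
$$m(P'_\alpha\cap[t|n])>\Bigl(1-\frac1{|s|+1}\Bigr)m([t|n])\qquad\text{for all }\alpha\in s.$$
Let $W\subseteq2^\kappa$ be the set of all $x$ that agree with $t$ on $Q_n$ and satisfy $x(e_\alpha(i))=t(i)$ for all $i\in N_n$ and $\alpha\in s$. The sets $Q$ and $e_\alpha[N]$ ($\alpha\in s$) are pairwise disjoint, so these finitely many requirements do not conflict, and $W$ is a non-empty clopen set. For $\alpha\in s$, the set $P_\alpha$ depends only on coordinates in $D_\alpha=Q\cup e_\alpha[N]$, and the requirements in $W$ on those coordinates describe exactly the copy of $[t|n]$. The other requirements concern coordinates outside $D_\alpha$ and are independent of both. So the conditional measure of $f_\alpha$ given $W$ is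
$$\frac{m(P'_\alpha\cap[t|n])}{m([t|n])}>1-\frac1{|s|+1}.$$
The complements of the $f_\alpha$, $\alpha\in s$, therefore have total conditional measure less than $\frac{|s|}{|s|+1}<1$, and
$$\bigwedge_{\alpha\in s}f_\alpha\ne0\quad\text{for every finite }s\subseteq J.\tag{3}$$
(For $s=\emptyset$ the meet is $1$.)

**Step 5. The negative part.** *This step proves the Main Claim for this $J$ by adding the elements $1-u_\beta$ one at a time; here Lemma 9 is used.*

We argue by induction on $|s'|$. The case $s'=\emptyset$ is (3). Otherwise let $\beta\in s'$ and
$$d=\bigwedge_{\alpha\in s}f_\alpha\wedge\bigwedge_{\gamma\in s'\setminus\{\beta\}}(1-u_\gamma),$$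
which is non-zero by the induction hypothesis. We must show $d\not\le u_\beta$. Suppose $d\le u_\beta$. Put
$$I=s\cup(s'\setminus\{\beta\}),\qquad S=\bigcup_{\alpha\in I}S_\alpha,\qquad D=\omega\cup\bigcup_{\alpha\in I}D_\alpha.$$
Since $I$ is a finite set of ordinals, it is in $V$; hence $S$ and $D$ are in $V$ and countable there. Since $\beta\notin I$, (2) gives $\beta\notin S$.

The element $d$ is represented by a Borel set $\Delta\subseteq2^D=2^\omega\times2^{D\setminus\omega}$: a finite intersection of preimages, under the restriction maps $2^D\to2^{D_\alpha}$, of sets $P_\alpha$ ($\alpha\in s$) and of complements of sets $O_\gamma$ ($\gamma\in s'\setminus\{\beta\}$). The codes of these sets lie in $V[r{\restriction}S]$ and the bijections $j_\alpha$ are in $V$, so $\Delta$ is coded in $V[r{\restriction}S]$. Let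
$$C=\{x\in2^\omega:m(\Delta_x)>0\},$$
where $\Delta_x\subseteq2^{D\setminus\omega}$ is the section. It is a Borel set coded in $V[r{\restriction}S]$: a code for it exists in $V[r{\restriction}S]$, and by the absoluteness noted above that code defines $C$ in $V[G]$. Since $d\ne0$, Fubini's theorem gives $m(C)>0$.

By (1), $d\le u_\beta\le[A_{r_\beta}\times2^{\kappa\setminus\omega}]$. By Fubini, $\Delta_x$ is null for almost every $x\notin A_{r_\beta}$, that is, $m(C\setminus A_{r_\beta})=0$. But $\beta\in\lambda\setminus S$ and $C$ is coded in $V[r{\restriction}S]$, so this contradicts Lemma 9. Hence $d\wedge(1-u_\beta)\ne0$, which completes the induction, the Main Claim, and the proof of Theorem A. $\square$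

In particular, Con(ZFC) implies the consistency of ZFC + "every compact space without isolated points supporting a normal measure maps onto $[0,1]^{\omega_1}$".

## The size of the continuum and the optimal exponent

**Proof of the Corollary.** Let $\lambda=\theta$.

**Step 1. $\mathfrak c=\theta$ in $V[G]$.** *This step turns the exponent $\theta$ of Theorem A into $\mathfrak c$.* Work in $V$. As $\theta$ is regular and uncountable, every function $\omega\to\theta$ is bounded, so ${}^\omega\theta=\bigcup_{\alpha<\theta}{}^\omega\alpha$, and each ${}^\omega\alpha$ has cardinality $|\alpha|^\omega<\theta$. Hence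
$$\theta\le\theta^\omega\le\sum_{\alpha<\theta}|\alpha|^\omega\le\theta\cdot\theta=\theta,$$
so $\theta^\omega=\theta$. A Baire subset of $2^{\theta\times\omega}$ is given by a countable set of coordinates and a Borel set over it, so there are at most $\theta^\omega\cdot2^\omega=\theta$ of them, and $|P|\le\theta$. A nice name for a subset of $\omega$ is an $\omega$-sequence of antichains, which are countable by the ccc. So there are at most $(\theta^\omega)^\omega=\theta$ nice names, and $\mathfrak c\le\theta$ in $V[G]$. The $r_\alpha$, $\alpha<\theta$, are distinct by Lemma 7, so $\mathfrak c=\theta$ in $V[G]$. By Theorem A, every $K$ as in the theorem maps onto $[0,1]^{\mathfrak c}$.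

**Step 2. The exponent $\mathfrak c^+$ is impossible.** *This step gives, in ZFC, a space that does not map onto $[0,1]^{\mathfrak c^+}$.* Let $K$ be the Stone space of $\mathfrak M$. By Lemma 2 with $B=\mathfrak M$ it has no isolated points and supports a normal measure. Its clopen sets form a base of size $|\mathfrak M|=\mathfrak c$. Continuous surjections $g:K\to L$ between compact spaces do not raise weight. Indeed, if $\mathcal B$ is a base of $K$ closed under finite unions, then the sets $L\setminus g(K\setminus U)$, $U\in\mathcal B$, form a base of $L$: for $y\in O$ with $O$ open, the compact set $g^{-1}(y)$ is contained in some $U\in\mathcal B$ with $U\subseteq g^{-1}(O)$, and then $y\in L\setminus g(K\setminus U)\subseteq O$. But $[0,1]^{\mathfrak c^+}$ has weight at least $\mathfrak c^+$, because the points having one coordinate $1$ and all others $0$ form a discrete subspace of size $\mathfrak c^+$. So $K$ does not map onto it.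

**Step 3. Measures without full support.** *This step passes to the support.* In $V[G]$ let $\mu\ne0$ be a normal measure on a compact $K$ that vanishes on points, and let $L=\operatorname{supp}\mu$. Every non-empty relatively open subset of $L$ has positive measure; so $L$ has no isolated points, as these would have positive measure. If $Z\subseteq L$ is nowhere dense in $L$, then it is nowhere dense in $K$: its closure lies in $L$, and a non-empty open subset of $K$ contained in that closure would be open in $L$. So $\mu{\restriction}L$ is normal, and $L$ supports it. Hence $L$ maps onto $[0,1]^{\mathfrak c}$, and Tietze's theorem extends the map to $K$. $\square$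

## Slaloms and a space with scattered fibers

We now prove Theorem B. The plan is to find a dense subalgebra $B$ of $\mathfrak M$ so thin that its Stone space lies over $2^\omega$ with very small fibers.

**Definition (scattered).** A space is *scattered* if each of its non-empty subspaces has an isolated point (isolated in that subspace).

For example, every ordinal with the order topology is scattered, since the least element of a non-empty subset is isolated in it. The space $2^\omega$ is not scattered.

Let $\kappa=\mathrm{add}(\mathcal N)=\mathrm{cof}(\mathcal N)$, where $\mathrm{add}(\mathcal N)$ is the least number of null sets whose union is not null and $\mathrm{cof}(\mathcal N)$ is the least size of a family of null sets such that each null set is contained in a member of it. So $\kappa$ is uncountable.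

**Definition (slalom).** Let $\mathcal C_k$ be the countable set of clopen subsets of $2^\omega$ of measure $<8^{-k}$. A *slalom* is a sequence $S=(S(k))_k$ with $S(k)\subseteq\mathcal C_k$ and $|S(k)|\le2^k$. It *localizes* $f\in\prod_k\mathcal C_k$ if $f(k)\in S(k)$ for all but finitely many $k$.

For example, given countably many functions $f_0,f_1,\dots$, the slalom $S(k)=\{f_i(k):i<2^k\}$ localizes all of them. Bartoszyński's theorem (T. Bartoszyński, *Trans. AMS* 281 (1984); see Bartoszyński–Judah, *Set Theory: On the Structure of the Real Line*, Section 2.3) gives:

* any family of fewer than $\mathrm{add}(\mathcal N)$ functions is localized by a single slalom;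
* there is a family of $\mathrm{cof}(\mathcal N)$ slaloms such that each function is localized by one of them.

If slaloms are instead required to satisfy $\sum_k|S(k)|/k^2<\infty$, then $|S(k)|\le k^2\le2^k$ for almost all $k$, and emptying finitely many $S(k)$ gives the form above.

*From slaloms to open sets.* For a slalom $S$ put $V_n(S)=\bigcup_{k\ge n}\bigcup S(k)$. This open set has measure at most $\sum_{k\ge n}2^k8^{-k}=\sum_{k\ge n}4^{-k}$, which tends to $0$. For each compact $A\subseteq2^\omega$ with $m(A)>0$ fix decreasing clopen sets $D_k^A$ with $\bigcap_kD_k^A=A$ and $m(D_k^A\setminus A)<8^{-k}$, and put $f_A(k)=D_k^A\setminus D_{k+1}^A\in\mathcal C_k$. Then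
$$D_n^A\setminus A=\bigcup_{k\ge n}f_A(k).\tag{4}$$
So if $f_A(k)\in S(k)$ for all $k\ge n$, then $D_n^A\setminus A\subseteq V_n(S)$: outside $V_n(S)$, the compact set $A$ coincides with the clopen set $D^A_n$. Both lemmas below use this.

**Lemma 10.** There is a family $\{A_\alpha:\alpha<\kappa\}$ of compact sets of positive measure such that every Borel set of positive measure contains some $A_\alpha$.

*Proof.* Let $(S^\xi)_{\xi<\kappa}$ be slaloms as in the second item. Enumerate (with repetitions, if necessary) all sets $D\setminus V_n(S^\xi)$ of positive measure, where $D$ is clopen, $n<\omega$, $\xi<\kappa$. A Borel set of positive measure contains a compact $A$ with $m(A)>0$. Let $S^\xi$ localize $f_A$, and choose $n$ with $f_A(k)\in S^\xi(k)$ for all $k\ge n$ and $m(V_n(S^\xi))<m(A)$. By (4), $D_n^A\setminus A\subseteq V_n(S^\xi)$, so $D_n^A\setminus V_n(S^\xi)\subseteq A$. This set is in the family: it contains $A\setminus V_n(S^\xi)$, so it has positive measure. $\square$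

**Lemma 11.** There are compact $F_\alpha\subseteq A_\alpha$ ($\alpha<\kappa$) with $m(F_\alpha)>0$ such that $F_\alpha\cap F_\beta$ is relatively clopen in $F_\alpha$ whenever $\beta<\alpha$.

*Proof.* Suppose $F_\beta$ ($\beta<\alpha$) are given. As $|\alpha|<\mathrm{add}(\mathcal N)$, some slalom $S$ localizes all $f_{F_\beta}$, $\beta<\alpha$. Choose $j$ with $m(V_j(S))<m(A_\alpha)$ and let $F_\alpha=A_\alpha\setminus V_j(S)$, a compact set of positive measure. For $\beta<\alpha$ there is $n\ge j$ with $f_{F_\beta}(k)\in S(k)$ for all $k\ge n$. By (4), $D_n^{F_\beta}\setminus F_\beta\subseteq V_n(S)\subseteq V_j(S)$ is disjoint from $F_\alpha$. Thus $F_\alpha\cap F_\beta=F_\alpha\cap D_n^{F_\beta}$, which is clopen in $F_\alpha$. $\square$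

**The space.** Let $B\subseteq\mathfrak M$ be the subalgebra generated by the classes of clopen subsets of $2^\omega$ and the classes $[F_\alpha]$, $\alpha<\kappa$. By Lemma 10, every non-zero element of $\mathfrak M$ lies above some $[A_\alpha]\ge[F_\alpha]\ne0$, so $B$ is dense in $\mathfrak M$. Let $K$ be the Stone space of $B$. By Lemma 2, $K$ has no isolated points and supports a normal measure. Let $f:K\to2^\omega$ be the continuous map dual to the inclusion of the clopen algebra: $f(x)$ is the unique $t$ such that, for clopen $c\subseteq2^\omega$, $[c]\in x$ iff $t\in c$.

**Lemma 12.** All fibers of $f$ are scattered.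

*Proof.* Let $t\in2^\omega$ and $I=\{\alpha<\kappa:t\in F_\alpha\}$. For $x\in f^{-1}(t)$ put $\bar x=\{\alpha<\kappa:[F_\alpha]\in x\}$, viewed as a point of $2^\kappa$. The map $x\mapsto\bar x$ is continuous, since $[F_\alpha]\in x$ is a clopen condition on $x$. It is injective on $f^{-1}(t)$: an ultrafilter on $B$ is determined by the generators it contains, and all $x\in f^{-1}(t)$ contain the same clopen classes. As $f^{-1}(t)$ is compact, $x\mapsto\bar x$ embeds it homeomorphically into $2^\kappa$.

We claim that each $\bar x$ is an initial segment of the well-ordered set $I$. If $t\notin F_\alpha$, some clopen $c\ni t$ misses $F_\alpha$; since $[c]\in x$, $[F_\alpha]\notin x$. So $\bar x\subseteq I$. Let $\beta<\alpha$ be in $I$. Then $t\in F_\alpha\cap F_\beta$, and by Lemma 11 this set is relatively open in $F_\alpha$, so there is a clopen $c\ni t$ with $F_\alpha\cap c\subseteq F_\beta$. If $\alpha\in\bar x$, then $[F_\alpha\cap c]\in x$, so $[F_\beta]\in x$, that is, $\beta\in\bar x$.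

It remains to see that any non-empty set $\mathcal Z$ of initial segments of $I$ has an isolated point in the topology of $2^\kappa$. Initial segments of $I$ are well-ordered by inclusion; let $s$ be the least element of $\mathcal Z$. If $s=I$, then $\mathcal Z=\{s\}$. Otherwise let $\gamma=\min(I\setminus s)$. An initial segment not containing $\gamma$ is contained in $s$, so $\{s'\in\mathcal Z:\gamma\notin s'\}=\{s\}$, and this is an open subset of $\mathcal Z$. $\square$

**Lemma 13.** If $f:K\to L$ is continuous, $K$ compact, $L$ metrizable, and all fibers are scattered, then $K$ does not map onto $[0,1]^{\omega_1}$.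

*Proof.* Suppose $g:K\to[0,1]^{\omega_1}$ is a continuous surjection. By Zorn's lemma there is a closed $K'\subseteq K$ minimal with $g(K')=[0,1]^{\omega_1}$: if a chain of closed sets is mapped onto the cube, then so is its intersection, since for each $y$ the sets $g^{-1}(y)\cap K_i$ form a chain of non-empty compact sets.

*A point of countable character.* Pick $t\in f(K')$. The set $H=K'\cap f^{-1}(t)$ is non-empty and scattered, and it is a $G_\delta$ subset of $K'$ because $\{t\}$ is a $G_\delta$ in the metrizable space $L$. Let $x$ be isolated in $H$. Then $\{x\}$ is the intersection of $H$ with an open set, so $\{x\}$ is a $G_\delta$ in the compact space $K'$. Hence $x$ has a countable neighborhood base $(U_n)$ of open sets in $K'$.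

*The contradiction.* By minimality $V_n=[0,1]^{\omega_1}\setminus g(K'\setminus U_n)$ is non-empty. It is open, and $V_n\subseteq g(U_n)$ since $g(K')$ is the whole cube. Every neighborhood $O$ of $g(x)$ contains some $g(U_n)\supseteq V_n$, by continuity. But each $V_n$ contains a non-empty basic open set depending on finitely many coordinates. Choose $\xi<\omega_1$ outside all these countably many finite sets. Then the $\xi$-th coordinate takes every value in $[0,1]$ on each $V_n$, so $O=\{y:|y(\xi)-g(x)(\xi)|<\frac14\}$ contains no $V_n$, a contradiction. $\square$

**Proof of Theorem B.** The space $K$ constructed above has no isolated points and supports a normal measure. The map $f:K\to2^\omega$ has a metrizable target, and its fibers are scattered by Lemma 12. By Lemma 13, $K$ does not map onto $[0,1]^{\omega_1}$. $\square$
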